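\title{The real pair $(c_0,\ell_1)$ fails the Bishop--Phelps--Bollob\'as property for operators}

\begin{abstract}
We show that the pair $(c_0,\ell_1)$ of real Banach spaces does not have the Bishop--Phelps--Bollob\'as property for operators, and that the property fails for every $\varepsilon\in(0,1)$. More generally, the real pair $(C_0(L),L_1(\mu))$ has the property exactly when one of the two spaces is finite-dimensional. An operator $T\colon c_0\to\ell_1$ that attains its norm near a basis vector $e_0$ is order bounded by $|Te_0|$ on the remaining coordinates. The counterexample almost satisfies such a bound on each vector separately, yet lies far from all order bounded operators. It is the noise operator on the discrete cube, truncated to low degree and sampled at polynomially many points.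
\end{abstract}

\section{Introduction}

All Banach spaces in this paper are real. We write $B_X$ and $S_X$ for the closed unit ball and the unit sphere of $X$, and $L(X,Y)$ for the space of bounded linear operators from $X$ to $Y$ with the operator norm. An operator $T$ \emph{attains its norm} at $u\in B_X$ if $\|Tu\|=\|T\|$.

\begin{definition}\label{def:bpb}
Let $0<\eta<\varepsilon<1$. We call $\eta$ \emph{admissible for $\varepsilon$} for the pair $(X,Y)$ if, whenever $S\in S_{L(X,Y)}$ and $x_0\in S_X$ satisfy $\|Sx_0\|>1-\eta$, there are $u_0\in S_X$ and $T\in S_{L(X,Y)}$ with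
\[
\|Tu_0\|=1,\qquad \|u_0-x_0\|<\varepsilon,\qquad \|T-S\|<\varepsilon .
\]
The pair $(X,Y)$ has the \emph{Bishop--Phelps--Bollob\'as property for operators} (BPBp) if every $\varepsilon\in(0,1)$ has an admissible $\eta$. The property \emph{fails for $\varepsilon$} if no $\eta$ is admissible for $\varepsilon$.
\end{definition}

The definition asks for stability of norm attainment: an operator and a point at which it almost attains its norm should be close to an operator and a point with exact attainment, and the tolerance $\eta$ may depend on $\varepsilon$ only. Let $c_0$ be the space of null sequences with the supremum norm, with canonical basis $e_0,e_1,e_2,\dots$, and let $\ell_1$ be the space of absolutely summable sequences. The problem we solve, taken from \cite{AS}, is to decide whether the real pair $(c_0,\ell_1)$ has the BPBp.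

The simplest cases suggest a positive answer. A functional of norm one on $c_0$ is a sequence $(c_j)$ with $\sum_j|c_j|=1$; if $|c_0|>1-\eta$, it lies at distance $2(1-|c_0|)<2\eta$ from one of the functionals $x\mapsto\pm x_0$, which attain their norm at $e_0$. More substantially, the pairs $(c_0,\ell_1^n)$ and $(\ell_\infty^n,\ell_1)$ have the BPBp for every $n$ (Section~\ref{sec:finite}), and $c_0$ and $\ell_1$ are closures of increasing unions of copies of $\ell_\infty^n$ and $\ell_1^n$. To pass to the limit, however, one needs an admissible $\eta$ that does not depend on $n$, and there is none.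

\begin{theorem}\label{thm:A}
Let $0<\varepsilon<1$ and $0<\eta<1$. There is $S\in L(c_0,\ell_1)$ with $\|S\|=1$ and $\|Se_0\|>1-\eta$ such that the following holds: if $T\in L(c_0,\ell_1)$, $u\in S_{c_0}$, $\|u-e_0\|<1$ and $\|Tu\|=\|T\|$, then $\|T-S\|>\varepsilon$.
\end{theorem}

For any $0<\eta<\varepsilon<1$, the operator $S$ and the point $x_0=e_0$ show that $\eta$ is not admissible for $\varepsilon$. So the real pair $(c_0,\ell_1)$ does not have the BPBp, and the property fails for every $\varepsilon\in(0,1)$. The same construction settles a larger family of pairs. For a locally compact Hausdorff space $L$, let $C_0(L)$ be the space of continuous functions vanishing at infinity, with the supremum norm.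

\begin{theorem}\label{thm:B}
Let $L\ne\emptyset$ be a locally compact Hausdorff space and $\mu$ a positive measure with $L_1(\mu)\neq\{0\}$. The real pair $(C_0(L),L_1(\mu))$ has the BPBp if and only if $L$ is finite or $\dim L_1(\mu)<\infty$. If both are infinite, the property fails for every $\varepsilon\in(0,1)$.
\end{theorem}

Section~\ref{sec:order} reduces the negative results to a finite-dimensional statement, Proposition~\ref{prop:key}, about the distance to order bounded operators. Section~\ref{sec:rademacher} shows the mechanism on Rademacher sums, where it falls just short. Section~\ref{sec:noise} proves Proposition~\ref{prop:key}, Section~\ref{sec:failure} transfers it to $C_0(L)$ and $L_1(\mu)$, and Section~\ref{sec:finite} treats the finite-dimensional cases.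

\section{Norm attainment forces an order bound}\label{sec:order}

Two elementary lemmas describe what exact attainment means. The first uses the geometry of the domain, the second that of the range.

\begin{lemma}\label{lem:flat}
Let $T\in L(X,Y)$, $u\in B_X$ and $y^*\in B_{Y^*}$ satisfy $y^*(Tu)=\|T\|$. If $f\in X$ and $u\pm rf\in B_X$ for some $r>0$, then $y^*(Tf)=0$.
\end{lemma}

\begin{proof}
We have $\|T\|\pm r\,y^*(Tf)=y^*(T(u\pm rf))\le\|T\|$ for both signs.
\end{proof}

If $T$ attains its norm at $u$, a functional $y^*$ as in the lemma exists by the Hahn--Banach theorem. On $X=c_0$ with $\|u-e_0\|<1$ we have $|u_j|<1$ for $j\ge1$, so $y^*(Te_j)=0$ for these $j$ and $\|T\|=y^*(Tu)=u_0\,y^*(Te_0)\le\|Te_0\|$. Thus attainment near $e_0$ is as restrictive as attainment at $e_0$.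

\begin{lemma}\label{lem:order}
Let $T\in L(X,L_1(\mu))$ attain its norm at $v\in B_X$, and let $z_1,\dots,z_m\in X$ satisfy $\|v+\sum_i\sigma_iz_i\|\le1$ for all $\sigma\in\{-1,1\}^m$. Then $\sum_{i=1}^m|Tz_i|\le|Tv|$ almost everywhere.
\end{lemma}

\begin{proof}
Fix $\sigma$, and put $y=Tv$ and $z=T(\sum_i\sigma_iz_i)$. Since $|\alpha+\beta|+|\alpha-\beta|=2\max(|\alpha|,|\beta|)$ for real numbers,
\begin{equation}\label{eq:max}
\int\max(|y|,|z|)\,d\mu=\tfrac12\bigl(\|y+z\|+\|y-z\|\bigr)\le\|T\|=\int|y|\,d\mu .
\end{equation}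
Hence $|z|\le|y|$ almost everywhere. This holds simultaneously for the finitely many $\sigma$, and $\max_\sigma|\sum_i\sigma_iTz_i|=\sum_i|Tz_i|$ pointwise.
\end{proof}

For $R\colon\ell_\infty^m\to L_1(\mu)$ the function $\sum_i|Re_i|$ is the least majorant of all $|Rx|$ with $\|x\|\le1$. We call its norm the \emph{order norm} of $R$:
\[
\|R\|_{\mathrm{ord}}=\Bigl\|\sum_{i=1}^m|Re_i|\Bigr\|_1,\qquad \|R\|\le\|R\|_{\mathrm{ord}}\le m\|R\| .
\]
Index the coordinates of $\ell_\infty^{m+1}$ by $0,\dots,m$ and identify $\ell_\infty^m$ with the span of $e_1,\dots,e_m$. By Lemma~\ref{lem:order}, if $T\colon\ell_\infty^{m+1}\to L_1(\mu)$ attains its norm at $e_0$, then $\|T|_{\ell_\infty^m}\|_{\mathrm{ord}}\le\|T\|$.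

Compare this with approximate attainment. Let $\|S\|=1$, $y=Se_0$ and $\|y\|>1-\eta$. The computation \eqref{eq:max} now gives $\int(|Sx|-|y|)^+\,d\mu<\eta$ for each $x\in B_{\ell_\infty^m}$ separately. The exceptional set on which $|Sx|>|y|$ may depend on $x$, and summing over the $2^m$ sign vectors yields only $\int(\sum_{i\ge1}|Se_i|-|y|)^+\,d\mu<2^m\eta$. The question is whether some loss in the dimension is real. The following proposition says that it is, in a strong sense. Here and below $\Omega$ is a discrete cube with the uniform probability $\mathbb P$, $\mathbb E$ is the expectation, and $\|\cdot\|_p$ is the norm of $L_p(\Omega)$.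

\begin{proposition}\label{prop:key}
Let $0<\varepsilon<1$ and $0<\eta<1$. There are integers $m,N\ge1$ and an operator $S_1\colon\ell_\infty^{m+1}\to L_1(\Omega)$, where $\Omega=\{-1,1\}^N$, such that
\begin{enumerate}
\item[(i)] $\|S_1\|=1$ and $\|S_1e_0\|_1>1-\eta$;
\item[(ii)] $\|R-S_1|_{\ell_\infty^m}\|>\varepsilon$ for every $R\colon\ell_\infty^m\to L_1(\Omega)$ with $\|R\|_{\mathrm{ord}}\le2$.
\end{enumerate}
\end{proposition}

We look for $S_1$ in the form
\begin{equation}\label{eq:form}
S_1(x_0,x)=\kappa^{-1}(x_0\mathbf 1+Gx),\qquad \kappa=\sup_{\|x\|\le1}\|\mathbf 1+Gx\|_1,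
\end{equation}
with $G\colon\ell_\infty^m\to L_1(\Omega)$ linear. The number $\kappa$ is the norm of $(x_0,x)\mapsto x_0\mathbf 1+Gx$: by convexity in $x_0$ only $x_0=\pm1$ matter, and $\|-\mathbf 1+Gx\|_1=\|\mathbf 1+G(-x)\|_1$. Taking $x=0$ gives $\kappa\ge1$. So $\|S_1\|=1$ and $\|S_1e_0\|_1=1/\kappa$, and (i) asks that $\kappa$ be close to $1$. If $|h|\le1$ and $\mathbb Eh=0$, then $\|\mathbf 1+h\|_1=\mathbb E(1+h)=1$; hence it suffices that each $Gx$ be close in $L_1$ to such a function $h$.

For (ii) we need a functional on operators that is bounded by the operator norm and by a small multiple of the order norm. Averages of the elementary functionals $R\mapsto\mathbb E[\beta\,R\alpha]$ satisfy the first bound automatically, and cancellation in the average produces the second.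

\begin{lemma}\label{lem:test}
Let $\alpha_1,\dots,\alpha_K\in B_{\ell_\infty^m}$ and $\beta_1,\dots,\beta_K\in B_{L_\infty(\Omega)}$. Put
\[
\Lambda(R)=\frac1K\sum_{n=1}^K\mathbb E[\beta_n\,R\alpha_n],\qquad V_i=\frac1K\sum_{n=1}^K\alpha_n(i)\beta_n,\qquad t_\Lambda=\max_{i\le m}\|V_i\|_\infty .
\]
Then $\Lambda(R)=\sum_{i=1}^m\mathbb E[V_i\,Re_i]$, $|\Lambda(R)|\le\|R\|$ and $|\Lambda(R)|\le t_\Lambda\|R\|_{\mathrm{ord}}$ for all $R\colon\ell_\infty^m\to L_1(\Omega)$. Consequently, for $S_1$ as in \eqref{eq:form} and $\|R\|_{\mathrm{ord}}\le2$,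
\begin{equation}\label{eq:dist}
\|R-S_1|_{\ell_\infty^m}\|\ge\kappa^{-1}\Lambda(G)-2t_\Lambda .
\end{equation}
\end{lemma}

\begin{proof}
Expanding $R\alpha_n=\sum_i\alpha_n(i)Re_i$ gives the identity. The definition gives $|\Lambda(R)|\le\max_n\|R\alpha_n\|_1\le\|R\|$, and the identity gives $|\Lambda(R)|\le t_\Lambda\,\mathbb E\sum_i|Re_i|$. Finally $\|\kappa^{-1}G-R\|\ge\Lambda(\kappa^{-1}G-R)=\kappa^{-1}\Lambda(G)-\Lambda(R)$.
\end{proof}

The task is now to find $G$ and $\Lambda$ with $\kappa$ close to $1$, $\Lambda(G)$ close to $1$ and $t_\Lambda$ close to $0$. We shall use \emph{Hoeffding's inequality}: if $Z_1,\dots,Z_k$ are independent random variables with $Z_j\in[\alpha_j',\alpha_j'']$, then for $\tau>0$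
\begin{equation}\label{eq:hoeffding}
\mathbb P\Bigl(\sum_{j}(Z_j-\mathbb EZ_j)\ge\tau\Bigr)\le\exp\Bigl(-\frac{2\tau^2}{\sum_j(\alpha_j''-\alpha_j')^2}\Bigr).
\end{equation}

\section{A first attempt: Rademacher sums}\label{sec:rademacher}

Let $c>0$, $\Omega=\{-1,1\}^m$ and $(Gx)(b)=c\,m^{-1/2}\langle x,b\rangle$, where $\langle x,b\rangle=\sum_ix_ib(i)$. Then $\|G\|_{\mathrm{ord}}=c\sqrt m$ is large, while each $Gx$ has mean $0$ and variance at most $c^2$.

\emph{The constant $\kappa$.} For real $s$ we have $|1+s|=1+s+2(-1-s)^+$. By \eqref{eq:hoeffding}, $\mathbb P(-Gx\ge\tau)\le e^{-\tau^2/(2c^2)}$ for $\|x\|\le1$. Therefore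
\[
\|\mathbf 1+Gx\|_1-1=2\int_1^\infty\mathbb P(-Gx>\tau)\,d\tau\le2\int_1^\infty\tau e^{-\tau^2/(2c^2)}\,d\tau=2c^2e^{-1/(2c^2)}=:\delta(c).
\]

\emph{The test functional.} Let $\alpha_\sigma=\sigma$ run over $\{-1,1\}^m$ and let $\beta_\sigma(b)=\operatorname{sgn}\langle\sigma,b\rangle$, with $\operatorname{sgn}0=0$. Write $Z=\sum_j\sigma_j$ for a uniformly random $\sigma$. Substituting $\sigma_jb(j)$ for $\sigma_j$ and using symmetry in the coordinates,
\[
V_i(b)=b(i)\,\mathbb E_\sigma[\sigma_i\operatorname{sgn}Z]=b(i)\,\frac{\mathbb E|Z|}{m},\qquad \Lambda(G)=\mathbb E_\sigma\|G\sigma\|_1=\frac{c\,\mathbb E|Z|}{\sqrt m}.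
\]
Since $\mathbb EZ^2=m$ and $\mathbb EZ^4=3m^2-2m$, the Cauchy--Schwarz inequality gives $\mathbb E|Z|\le\sqrt m$, and H\"older's inequality $\mathbb EZ^2\le(\mathbb E|Z|)^{2/3}(\mathbb EZ^4)^{1/3}$ gives $\mathbb E|Z|\ge\sqrt{m/3}$. So $t_\Lambda\le m^{-1/2}$ and $\Lambda(G)\ge c/\sqrt3$.

By \eqref{eq:dist}, Proposition~\ref{prop:key} holds, with $m$ large, whenever $\eta\ge\delta(c)$ and $\varepsilon<c/(\sqrt3(1+\delta(c)))$. The defect $\delta(c)$ is far smaller than the distance, which is of order $c$. But the two are tied: for fixed $c$ and $\sigma\in\{-1,1\}^m$ we have $\kappa-1\ge2\,\mathbb P(-G\sigma\ge2)$, and by the central limit theorem this tends to a positive limit as $m\to\infty$. A linear function of $b$ has Gaussian tails. To make $\eta$ small while $\varepsilon$ stays fixed we must add terms of higher degree in $b$ that cut off these tails for all $x$ at once, linearly in $x$.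

\section{The truncated and sampled noise operator}\label{sec:noise}

\subsection{Walsh expansions and the noise operator}

Let $\Omega=\{-1,1\}^N$. For $A\subset\{1,\dots,N\}$ let $w_A(b)=\prod_{n\in A}b(n)$, and write $w_n=w_{\{n\}}$. Since $w_Aw_B=w_{A\triangle B}$ and $\mathbb Ew_A=0$ for $A\ne\emptyset$, these $2^N$ functions form an orthonormal basis of $L_2(\Omega)$. So $f=\sum_A\hat f(A)w_A$ with $\hat f(A)=\mathbb E[fw_A]$, and $\|f\|_2^2=\sum_A\hat f(A)^2$. As $w_A(-b)=(-1)^{|A|}w_A(b)$, the \emph{odd part} $f^{\mathrm{odd}}(b)=\frac12(f(b)-f(-b))$ keeps the coefficients with $|A|$ odd and has all other coefficients zero; in particular $\mathbb Ef^{\mathrm{odd}}=0$. Also $\|f^{\mathrm{odd}}\|_\infty\le\|f\|_\infty$.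

For $0<\rho<1$ let $\xi_1,\dots,\xi_N$ be independent signs with mean $\rho$. The \emph{noise operator} is $U_\rho f(b)=\mathbb E_\xi f(b(1)\xi_1,\dots,b(N)\xi_N)$. It is an average, and by independence $U_\rho w_A=\rho^{|A|}w_A$. Hence
\begin{equation}\label{eq:noise}
\|U_\rho f\|_\infty\le\|f\|_\infty,\qquad U_\rho f=\sum_A\rho^{|A|}\hat f(A)w_A .
\end{equation}
This is what Section~\ref{sec:rademacher} lacked: $U_\rho$ keeps the fraction $\rho$ of the linear part of $f$, produces bounded functions, and damps degrees above $D$ by the factor $\rho^{D+1}$, which does not depend on $N$.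

The noise operator itself is no counterexample. Index the coordinates of $x$ by all $a\in\Omega$, so that $x$ is a function on $\Omega$, and let $Gx=U_\rho x^{\mathrm{odd}}$. Then $|Gx|\le1$ and $\mathbb EGx=0$, so $\kappa=1$. With $\alpha_n=\beta_n=w_n$, $n=1,\dots,N$, we get $\Lambda(G)=\rho$, and the functions $V_i$ of Lemma~\ref{lem:test} are
\[
V(a,b)=\frac1N\sum_{n=1}^Na(n)b(n).
\]
But $V(a,a)=1$, so $t_\Lambda=1$; and nothing better is possible, since $|Gx|\le 1$ for all $x$ means $\|G\|_{\mathrm{ord}}\le1$.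

For fixed $a$, however, $|V(a,b)|$ is small outside a set of $b$ of exponentially small measure. So we keep only polynomially many points $a_1,\dots,a_m$ and discard the $b$ correlated with one of them. Two difficulties arise. First, $x$ is no longer a bounded function on the whole cube, and \eqref{eq:noise} does not apply directly. Second, the kernel $\sum_A\rho^{|A|}w_A(a)w_A(b)=\prod_n(1+\rho\,a(n)b(n))$ of $U_\rho$ is, in $b$, the density of the random point $(a(n)\xi_n)_n$, whose correlation with $a$ is $\frac1N\sum_n\xi_n\approx\rho$; so the kernel is concentrated on the set we discard. Truncation to degree $D$ removes both difficulties, because it leaves a space of polynomial dimension.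

Fix $\rho,s\in(0,1)$, $t>0$ and integers $D,N\ge1$, to be chosen at the end. Let
\[
\mathcal A=\{A:\ |A|\le D,\ |A|\text{ odd}\},\quad Q=\operatorname{span}\{w_A:A\in\mathcal A\},\quad d=\dim Q,\quad\lambda=\frac{1+s}{1-s}.
\]
A set with at most $D$ elements can be listed as a $D$-tuple in $\{0,1,\dots,N\}$ padded with zeros, so $d\le(N+1)^D$.

\subsection{Sampling the $L_1$-norm on $Q$}

\begin{lemma}\label{lem:sample}
Let $m=\lceil d^3\log(1+2/s)/(2s^2)\rceil+1$. There are $a_1,\dots,a_m\in\Omega$ with
\begin{equation}\label{eq:sample}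
\frac1m\sum_{i=1}^m|q(a_i)|\le\lambda\|q\|_1\qquad(q\in Q).
\end{equation}
\end{lemma}

\begin{proof}
Since $|\hat q(A)|\le\|q\|_1$, we have $\|q\|_\infty\le\sum_{A\in\mathcal A}|\hat q(A)|\le d\|q\|_1$ for $q\in Q$. Let $\mathcal N$ be a maximal subset of the unit sphere of $(Q,\|\cdot\|_1)$ whose points have mutual distances greater than $s$. The balls of radius $s/2$ about its points are disjoint and lie in the ball of radius $1+s/2$, so comparing volumes in $Q$ gives $|\mathcal N|\le(1+2/s)^d$; by maximality every point of the sphere is within $s$ of $\mathcal N$.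

Let $a_1,\dots,a_m$ be independent and uniform in $\Omega$. For $q\in\mathcal N$ the variables $|q(a_i)|$ lie in $[0,d]$ and have mean $1$, so by \eqref{eq:hoeffding} the event $\frac1m\sum_i|q(a_i)|\ge1+s$ has probability at most $e^{-2ms^2/d^2}$. The choice of $m$ gives $(1+2/s)^de^{-2ms^2/d^2}<1$. Hence there are points $a_i$ with $\frac1m\sum_i|q(a_i)|\le1+s$ for all $q\in\mathcal N$. For these points let $\Phi\le d$ be the supremum of $\frac1m\sum_i|q(a_i)|$ over $q\in Q$ with $\|q\|_1=1$. Writing $q=q'+(q-q')$ with $q'\in\mathcal N$ and $\|q-q'\|_1\le s$ gives $\Phi\le1+s+s\Phi$, that is, $\Phi\le\lambda$.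
\end{proof}

\subsection{The operator $G$}

Fix points as in Lemma~\ref{lem:sample}. With the truncated odd kernel $k(a,b)=\sum_{A\in\mathcal A}\rho^{|A|}w_A(a)w_A(b)$, define
\[
G\colon\ell_\infty^m\to L_1(\Omega),\qquad Gx=\frac1{\lambda m}\sum_{i=1}^mx_i\,k(a_i,\cdot).
\]
The signed measure $\frac1m\sum_ix_i\delta_{a_i}$ has a huge density with respect to $\mathbb P$, but $G$ sees only its Walsh coefficients in $\mathcal A$. By duality, \eqref{eq:sample} says that these are also the coefficients of a function bounded by $\lambda$, to which \eqref{eq:noise} does apply.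

\begin{lemma}\label{lem:kappa}
For every $x\in B_{\ell_\infty^m}$ there are $h,g\in L_1(\Omega)$ with $Gx=h-g$, $|h|\le1$, $\mathbb Eh=0$ and $\|g\|_1\le\rho^{D+1}$. Consequently $1\le\kappa\le1+\rho^{D+1}$.
\end{lemma}

\begin{proof}
By \eqref{eq:sample}, the functional $q\mapsto\frac1m\sum_ix_iq(a_i)$ on $(Q,\|\cdot\|_1)$ has norm at most $\lambda$. Extend it to $L_1(\Omega)$ by the Hahn--Banach theorem and represent the extension by $X_0\in L_\infty(\Omega)$. Then $\|X_0\|_\infty\le\lambda$ and $\hat X_0(A)=\frac1m\sum_ix_iw_A(a_i)$ for $A\in\mathcal A$. The odd part $X=X_0^{\mathrm{odd}}$ has the same two properties, because all sets in $\mathcal A$ have odd cardinality, and $\hat X(A)=0$ for even $|A|$. Put $h=\lambda^{-1}U_\rho X$. By \eqref{eq:noise}, $|h|\le1$ and $\mathbb Eh=\lambda^{-1}\hat X(\emptyset)=0$. By the definition of $k$,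
\[
Gx=\lambda^{-1}\sum_{A\in\mathcal A}\rho^{|A|}\hat X(A)w_A=h-g,\qquad g=\lambda^{-1}\sum_{|A|>D}\rho^{|A|}\hat X(A)w_A,
\]
and $\|g\|_1\le\|g\|_2\le\lambda^{-1}\rho^{D+1}\|X\|_2\le\rho^{D+1}$. Finally $\|\mathbf 1+Gx\|_1\le\mathbb E(1+h)+\|g\|_1\le1+\rho^{D+1}$.
\end{proof}

The restriction to odd degrees serves to make $\mathbb Eh=0$: the Hahn--Banach extension gives no control of $\hat X_0(\emptyset)$, and passing to the odd part removes this coefficient without disturbing those in $\mathcal A$. Real scalars are used in the identity $|1+h|=1+h$ for $|h|\le1$, which is false for complex $h$.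

\subsection{The test functional}

Let $\Omega_0=\{b\in\Omega:\ |V(a_i,b)|\le t\text{ for all }i\le m\}$. For $n=1,\dots,N$ let $\alpha_n=(a_1(n),\dots,a_m(n))$ and $\beta_n=1_{\Omega_0}w_n$, and let $\Lambda$ be the functional of Lemma~\ref{lem:test}. Then $V_i=1_{\Omega_0}V(a_i,\cdot)$, so $t_\Lambda\le t$.

\begin{lemma}\label{lem:Lambda}
$\Lambda(G)\ge\lambda^{-1}\bigl(\rho-(2md\,e^{-Nt^2/2})^{1/2}\bigr)$.
\end{lemma}

\begin{proof}
For fixed $a$, the variables $a(n)b(n)$ are independent symmetric signs, so \eqref{eq:hoeffding} gives $\mathbb P(|V(a,\cdot)|>t)\le2e^{-Nt^2/2}$, and $\mathbb P(\Omega\setminus\Omega_0)\le2me^{-Nt^2/2}$. All singletons belong to $\mathcal A$, so $\mathbb E[k(a,\cdot)w_n]=\rho\,a(n)$ and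
\[
\mathbb E[k(a,\cdot)V(a,\cdot)]=\frac1N\sum_{n=1}^Na(n)\cdot\rho\,a(n)=\rho .
\]
Moreover $|V|\le1$ and $\|k(a,\cdot)\|_2^2=\sum_{A\in\mathcal A}\rho^{2|A|}\le d$. By the Cauchy--Schwarz inequality, the part of this expectation over $\Omega\setminus\Omega_0$ is at most $\sqrt d\;\mathbb P(\Omega\setminus\Omega_0)^{1/2}$ in absolute value. Hence $\mathbb E[V_i\,k(a_i,\cdot)]\ge\rho-(2md\,e^{-Nt^2/2})^{1/2}$ for each $i$, and $\Lambda(G)=\frac1{\lambda m}\sum_i\mathbb E[V_i\,k(a_i,\cdot)]$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]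
Choose $\rho$ close to $1$ and $s,t$ close to $0$ so that $\rho/\lambda-3t>\varepsilon$. Then choose $D\ge1$ with
\[
\rho^{D+1}<\eta\qquad\text{and}\qquad\frac{\rho}{(1+\rho^{D+1})\lambda}-3t>\varepsilon .
\]
With $\rho,s,t,D$ fixed, $d$ and $m$ are bounded by polynomials in $N$, so we can choose $N$ with $(2md\,e^{-Nt^2/2})^{1/2}\le t$. Define $S_1$ by \eqref{eq:form}. By Lemma~\ref{lem:kappa}, $\|S_1e_0\|_1=1/\kappa\ge1/(1+\rho^{D+1})>1-\rho^{D+1}>1-\eta$, which is (i). If $\|R\|_{\mathrm{ord}}\le2$, then \eqref{eq:dist}, Lemma~\ref{lem:Lambda} and $1\le\kappa\lambda\le(1+\rho^{D+1})\lambda$ give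
\[
\|R-S_1|_{\ell_\infty^m}\|\ge\frac{\rho-t}{\kappa\lambda}-2t\ge\frac{\rho}{(1+\rho^{D+1})\lambda}-3t>\varepsilon .\qedhere
\]
\end{proof}

\begin{remark}
In Lemma~\ref{lem:kappa} the function $h$ is chosen for each $x$ separately, and when $\eta\le\varepsilon$ it cannot be chosen linearly in $x$. Otherwise $R\colon x\mapsto\kappa^{-1}h$ would satisfy $\|R\|_{\mathrm{ord}}\le1$ and $\|R-S_1|_{\ell_\infty^m}\|\le\rho^{D+1}<\varepsilon$, contrary to (ii).
\end{remark}

\section{Failure of the property in infinite dimensions}\label{sec:failure}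

To place $S_1$ between $C_0(L)$ and $L_1(\mu)$ we need $m+1$ disjoint bumps in the domain and $2^N$ disjoint sets in the range. Bumps come from Urysohn's lemma: if $K\subset W\subset L$ with $K$ compact and $W$ open, there is $\psi\in C_c(L)$ (continuous with compact support) with $0\le\psi\le1$, $\psi=1$ on $K$ and $\operatorname{supp}\psi\subset W$. Disjoint sets come from the next lemma.

\begin{lemma}\label{lem:atoms}
Let $L_1(\mu)\ne\{0\}$. If $\dim L_1(\mu)=\infty$, there are arbitrarily large finite families of pairwise disjoint measurable sets of finite positive measure. If $\dim L_1(\mu)<\infty$, then $L_1(\mu)$ is isometric to $\ell_1^n$ for some $n\ge1$.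
\end{lemma}

\begin{proof}
Suppose that the sizes of such families are bounded, and let $A_1,\dots,A_n$ be one of maximal size. Let $B$ have finite measure. By maximality $\mu(B\setminus\bigcup_jA_j)=0$, and $\mu(B\cap A_j)\in\{0,\mu(A_j)\}$, since otherwise $A_j$ could be split in two. So $1_B$ agrees almost everywhere with a sum of some of the $1_{A_j}$. Integrable simple functions are dense, so $L_1(\mu)$ is the span of the $1_{A_j}$; thus $n\geq1$, and $e_j\mapsto\mu(A_j)^{-1}1_{A_j}$ defines an isometry of $\ell_1^n$ onto $L_1(\mu)$. This proves the first claim by contraposition. It also proves the second: indicators of disjoint sets of finite positive measure are linearly independent, so the sizes are bounded by $\dim L_1(\mu)$.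
\end{proof}

\begin{proposition}\label{prop:transfer}
Let $\varepsilon,\eta,m,N,\Omega$ be as in Proposition~\ref{prop:key}. Let $W_0,\dots,W_m\subset L$ be pairwise disjoint open sets, $p_i\in W_i$, and $\varphi_i\in C_c(L)$ with $0\le\varphi_i\le1$, $\varphi_i(p_i)=1$ and $\operatorname{supp}\varphi_i\subset W_i$. Let $A_b$, $b\in\Omega$, be pairwise disjoint sets with $0<\mu(A_b)<\infty$. Then there is $S\in L(C_0(L),L_1(\mu))$ with $\|S\|=1$ and $\|S\varphi_0\|>1-\eta$ such that $\|T-S\|>\varepsilon$ for every $T\in L(C_0(L),L_1(\mu))$ that attains its norm at some $u\in S_{C_0(L)}$ with $\|u-\varphi_0\|<1$.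
\end{proposition}

\begin{proof}
\emph{The operator $S$.} Define $\Phi\colon\ell_\infty^{m+1}\to C_0(L)$ and $\mathrm{ev}\colon C_0(L)\to\ell_\infty^{m+1}$ by $\Phi x=\sum_{i=0}^mx_i\varphi_i$ and $\mathrm{ev}f=(f(p_0),\dots,f(p_m))$. As the supports are disjoint, $\Phi$ is an isometry; also $\|\mathrm{ev}\|\le1$ and $\mathrm{ev}\,\Phi=\mathrm{id}$. Define $J\colon L_1(\Omega)\to L_1(\mu)$ and $\pi\colon L_1(\mu)\to L_1(\Omega)$ by
\[
Jf=\sum_{b\in\Omega}\frac{f(b)}{2^N\mu(A_b)}\,1_{A_b},\qquad(\pi g)(b)=2^N\int_{A_b}g\,d\mu .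
\]
Then $J$ is an isometry, $\pi J=\mathrm{id}$, $|\pi g|\le\pi|g|$, $\pi$ preserves order, and $\|\pi g\|_1=\sum_b|\int_{A_b}g\,d\mu|\le\|g\|$. Put $S=JS_1\,\mathrm{ev}$. Then $\|S\|\le1$ and $S\Phi=JS_1$, so $\|S\|=1$, $\|S\varphi_0\|=\|S_1e_0\|_1>1-\eta$ and $\pi S\Phi=S_1$.

\emph{Moving the point of attainment.} Let $T$ attain its norm at $u$ with $r=\|u-\varphi_0\|<1$, and let $y^*\in B_{L_1(\mu)^*}$ satisfy $y^*(Tu)=\|T\|$. To apply Lemma~\ref{lem:order} we need a norming point that vanishes on the supports of $\varphi_1,\dots,\varphi_m$. On $W=W_1\cup\dots\cup W_m$ we have $\varphi_0=0$, hence $|u|\le r$. Take $\psi\in C_c(L)$ with $0\le\psi\le1$, $\psi=1$ on $\bigcup_{i\ge1}\operatorname{supp}\varphi_i$ and $\operatorname{supp}\psi\subset W$. The function $f=u\psi$ has norm at most $1$ and vanishes off $W$, so $\|u\pm(1-r)f\|\le1$, and Lemma~\ref{lem:flat} gives $y^*(Tf)=0$. This is where $r<1$ is used. Therefore $v=u(1-\psi)\in B_{C_0(L)}$ satisfies $y^*(Tv)=\|T\|$, and $T$ attains its norm at $v$.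

\emph{The order bound.} For signs $\sigma_i$, the function $\sum_{i\ge1}\sigma_i\varphi_i$ has norm $1$ and is nonzero only where $v=0$, so $\|v+\sum_{i\ge1}\sigma_i\varphi_i\|\le1$. By Lemma~\ref{lem:order}, $\sum_{i\ge1}|T\varphi_i|\le|Tv|$ almost everywhere. Let $R=\pi T\Phi|_{\ell_\infty^m}$. Then $\sum_{i\ge1}|Re_i|\le\pi\bigl(\sum_{i\ge1}|T\varphi_i|\bigr)\le\pi|Tv|$, so $\|R\|_{\mathrm{ord}}\le\|T\|$.

\emph{Conclusion.} If $\|T-S\|\le\varepsilon$, then $\|R\|_{\mathrm{ord}}\le1+\varepsilon\le2$, and Proposition~\ref{prop:key}(ii) gives $\varepsilon<\|R-S_1|_{\ell_\infty^m}\|\le\|\pi(T-S)\Phi\|\le\varepsilon$, a contradiction.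
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $L=\{0,1,2,\dots\}$ be discrete and let $\mu$ be counting measure on a countably infinite set, so that $C_0(L)=c_0$ and $L_1(\mu)=\ell_1$. Apply Proposition~\ref{prop:transfer} with $p_i=i$, $W_i=\{i\}$, $\varphi_i=e_i$ and with $2^N$ distinct singletons as the sets $A_b$.
\end{proof}

\begin{remark}
The operator $S$ of Theorem~\ref{thm:A} depends only on the coordinates $0,\dots,m$, so it attains its norm at a vertex $u$ of the cube $B_{\ell_\infty^{m+1}}$, and after a change of sign $u_0=1$ and $\|u-e_0\|=1$. Thus, for this $S$, the condition $\|u-e_0\|<1$ cannot be relaxed to $\|u-e_0\|\le1$. Likewise $T=0$ shows that $\varepsilon$ cannot be replaced by $1$ in the conclusion.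
\end{remark}

\section{The finite-dimensional cases}\label{sec:finite}

\subsection{Finite-dimensional range}

A Banach space $Y$ has Lindenstrauss' \emph{property $\beta$} if there are families $(y_\gamma)\subset S_Y$ and $(y^*_\gamma)\subset S_{Y^*}$ and a number $\beta_0<1$ such that $y^*_\gamma(y_\gamma)=1$, $|y^*_\gamma(y_{\gamma'})|\le\beta_0$ for $\gamma\ne\gamma'$, and $\|y\|=\sup_\gamma|y^*_\gamma(y)|$ for all $y\in Y$. By \cite[Theorem~2.2]{AAGM}, if $Y$ has property $\beta$, then $(X,Y)$ has the BPBp for every Banach space $X$.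

\begin{proposition}\label{prop:range}
For every Banach space $X$ and every $n\ge1$, the pair $(X,\ell_1^n)$ has the BPBp.
\end{proposition}

\begin{proof}
We check property $\beta$. Choose one vector $\sigma$ from each pair $\pm\sigma$ in $\{-1,1\}^n$, and put $y^*_\sigma=\sigma\in S_{\ell_\infty^n}$ and $y_\sigma=\sigma/n\in S_{\ell_1^n}$. Then $y^*_\sigma(y_\sigma)=1$ and $\|y\|_1=\max_\sigma|\langle\sigma,y\rangle|$. Two different chosen vectors agree in $j$ coordinates with $1\le j\le n-1$, so $|y^*_\sigma(y_{\sigma'})|=|2j-n|/n\le1-2/n$. For $n=1$ there is only one chosen vector.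
\end{proof}

\subsection{Finite-dimensional domain}

\begin{proposition}\label{prop:domain}
For every $n\ge1$ and every positive measure $\mu$ with $L_1(\mu)\ne\{0\}$, the pair $(\ell_\infty^n,L_1(\mu))$ has the BPBp.
\end{proposition}

This was proved by Acosta and D\'avila \cite{AD}; we give a short independent proof. An operator $T$ on $\ell_\infty^n$ attains its norm at $w\in B_{\ell_\infty^n}$ exactly when $\|Tx\|\le\|Tw\|$ for the $2^n$ vertices $x$ of the cube. We reduce to $w\in\{-1,0,1\}^n$. The inequalities are then finite in number, but nonlinear in the unknown $T\in L_1(\mu)^n$. The next lemma makes them linear in finitely many numbers. Let $E=\{-1,0,1\}^n\setminus\{0\}$.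

\begin{lemma}\label{lem:fan}
There are $\theta_1,\dots,\theta_r\in\mathbb R^n$ with $\|\theta_p\|_1=1$ and Borel functions $\gamma_1,\dots,\gamma_r\colon\mathbb R^n\to[0,\infty)$ such that, for all $\theta\in\mathbb R^n$, we have $\theta=\sum_p\gamma_p(\theta)\theta_p$, $\sum_p\gamma_p(\theta)=\|\theta\|_1$, and
\begin{equation}\label{eq:fan}
\Bigl|\Bigl\langle x,\sum_p\tau_p\gamma_p(\theta)\theta_p\Bigr\rangle\Bigr|=\sum_p\tau_p\gamma_p(\theta)\,|\langle x,\theta_p\rangle|\qquad(x\in E,\ \tau_1,\dots,\tau_r\ge0).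
\end{equation}
\end{lemma}

\begin{proof}
For $\sigma\in\{-1,1\}^E$ let $K_\sigma=\{\theta:\ \sigma_x\langle x,\theta\rangle\ge0\text{ for all }x\in E\}$. These finitely many cones cover $\mathbb R^n$. We use two standard facts: a cone defined by finitely many homogeneous linear inequalities is generated by (that is, consists of the nonnegative combinations of) finitely many vectors; and, by Carath\'eodory's theorem, each point of a finitely generated cone is a nonnegative combination of a linearly independent subset of the generators. Fix nonzero generators of each $K_\sigma$, normalized in $\ell_1^n$, and list them all as $\theta_1,\dots,\theta_r$. Let $K_1,\dots,K_M$ be the cones generated by the linearly independent subsets of the generators of the various $K_\sigma$, the empty subset giving $\{0\}$. They cover $\mathbb R^n$. Each $K_l$ is closed, and the coefficients of $\theta\in K_l$ with respect to its generators are unique and are linear functions of $\theta$. For $\theta\in K_l\setminus\bigcup_{l'<l}K_{l'}$ let $\gamma_p(\theta)$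 be these coefficients, with $\gamma_p(\theta)=0$ when $\theta_p$ is not a generator of $K_l$. The $\gamma_p$ are Borel. For fixed $\theta$, all $\theta_p$ with $\gamma_p(\theta)>0$ lie in one $K_\sigma$, so for each $x\in E$ the numbers $\langle x,\theta_p\rangle$ are all $\ge0$ or all $\le0$; this is \eqref{eq:fan}. Summing \eqref{eq:fan} over $x=e_1,\dots,e_n$ with all $\tau_p=1$ gives $\|\theta\|_1=\sum_p\gamma_p(\theta)\|\theta_p\|_1$.
\end{proof}

Let $S\colon\ell_\infty^n\to L_1(\mu)$. Fix measurable representatives of the functions $Se_j$ and let $f=(Se_1,\dots,Se_n)$, so that $Sx=\langle x,f(\cdot)\rangle$. The functions $g_p=\gamma_p\circ f\ge0$ are measurable, and integrable since $\sum_pg_p=\sum_j|Se_j|$. Call $v_p=\int g_p\,d\mu$ the \emph{masses} of $S$. For $\tau_p\ge0$ the operator $S_\tau x=\langle x,\sum_p\tau_pg_p\theta_p\rangle$ satisfies, by \eqref{eq:fan} and by $|\langle x,\theta_p\rangle|\le\|x\|_\infty$,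
\begin{equation}\label{eq:masses}
\|S_\tau x\|=\sum_p\tau_pv_p|\langle x,\theta_p\rangle|\quad(x\in E),\qquad\|S_\tau-S\|\le\sum_p|\tau_pv_p-v_p| .
\end{equation}
So rescaling the $g_p$ changes the positive masses at will, at a cost bounded by the $\ell_1$-change of the masses; a mass equal to zero stays zero.

\begin{example}
Let $n=2$. The lines orthogonal to the vectors of $E$ cut the plane into eight sectors, and the generators are $\pm e_1$, $\pm e_2$, $\pm(\frac12,\frac12)$, $\pm(\frac12,-\frac12)$. Let $v_1,v_2,v_3,v_4$ be the total masses of these four pairs. Then $\|S(1,1)\|=v_1+v_2+v_3$, $\|S(1,-1)\|=v_1+v_2+v_4$ and $\|Se_1\|=v_1+\frac12(v_3+v_4)$, so $\|S\|-\|Se_1\|=v_2+\frac12|v_3-v_4|$. Setting $v_2$ to zero and lowering the larger of $v_3,v_4$ to the smaller gives an operator that attains its norm at $e_1$, at distance at most $2(\|S\|-\|Se_1\|)$ from $S$.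
\end{example}

In general the correction is supplied by \emph{Hoffman's lemma} \cite{H}, in the following homogeneous form: for every real matrix $B$ there is a constant $C_B$ such that the $\ell_1$-distance from any vector $v$ to the cone $\{v':Bv'\le0\}$ is at most $C_B\max_i((Bv)_i)^+$. For $w\in E$ and nonempty $I\subset\{1,\dots,r\}$ let $Z_{w,I}$ be the cone of all $v'\in\mathbb R^I$ with $v'\ge0$ and
\[
F_x(v'):=\sum_{p\in I}v'_p\bigl(|\langle x,\theta_p\rangle|-|\langle w,\theta_p\rangle|\bigr)\le0\qquad\text{for all }x\in\{-1,1\}^n .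
\]
A vector $v\ge0$ does not violate the constraints $-v_p\le0$, and there are finitely many pairs $(w,I)$. So there is $C\ge1$, depending only on $n$, such that every $v\in[0,\infty)^I$ has $\ell_1$-distance at most $C\max_xF_x(v)^+$ from $Z_{w,I}$; the distance is attained since $Z_{w,I}$ is closed.

\begin{proof}[Proof of Proposition~\ref{prop:domain}]
Let $\varepsilon\in(0,1)$ and $\eta=\varepsilon^2/(12C)<\varepsilon$. Let $\|S\|=1$, $x_0\in S_{\ell_\infty^n}$ and $\|Sx_0\|>1-\eta$. The set $A=\{j:|x_0(j)|>1-\varepsilon/2\}$ is nonempty. Let $w=\operatorname{sgn}x_0$ on $A$ and $w=0$ off $A$, let $z=0$ on $A$ and $z=x_0$ off $A$, and put $u_0=w+z$. Then $w\in E$, $\|u_0\|=1$ and $\|u_0-x_0\|<\varepsilon/2$.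

\emph{Step 1: $\|Sw\|\ge1-3\eta/\varepsilon$.} Take $y^*\in B_{L_1(\mu)^*}$ with $y^*(Sx_0)=\|Sx_0\|$ and put $c_j=y^*(Se_j)$. Then $1-\eta<\sum_jc_jx_0(j)\le\sum_j|c_j|\le1$, so the numbers $\delta_j=|c_j|-c_jx_0(j)\ge0$ have sum less than $\eta$. We claim that $|c_j|-c_jw(j)\le(2/\varepsilon)\delta_j$ for all $j$. If $j\notin A$, the left side is $|c_j|$ and $\delta_j\ge(\varepsilon/2)|c_j|$. If $j\in A$ and $c_jx_0(j)\ge0$, the left side is $0$. If $j\in A$ and $c_jx_0(j)<0$, the left side is $2|c_j|$ and $\delta_j\ge|c_j|$. Summing, $\|Sw\|\ge\sum_jc_jw(j)\ge(1-\eta)-2\eta/\varepsilon\ge1-3\eta/\varepsilon$.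

\emph{Step 2: an operator attaining its norm at $w$.} Let $v_p$ be the masses of $S$ and $I=\{p:v_p>0\}$, which is nonempty as $S\ne0$. By \eqref{eq:masses} with all $\tau_p=1$, the vector $v=(v_p)_{p\in I}$ has $F_x(v)=\|Sx\|-\|Sw\|\le3\eta/\varepsilon$ for every vertex $x$. Choose $v'\in Z_{w,I}$ with $\sum_{p\in I}|v'_p-v_p|\le3C\eta/\varepsilon=\varepsilon/4$, and let $T'=S_\tau$ with $\tau_p=v'_p/v_p$ for $p\in I$ and $\tau_p=0$ otherwise. By \eqref{eq:masses}, $\|T'-S\|\le\varepsilon/4$ and $\|T'x\|-\|T'w\|=F_x(v')\le0$ for every vertex $x$, so $\|T'w\|=\|T'\|$. Since $|\|T'\|-1|\le\varepsilon/4$, the operator $T=T'/\|T'\|$ is defined, $\|T\|=\|Tw\|=1$, and $\|T-S\|\le|1-\|T'\||+\|T'-S\|\le\varepsilon/2$.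

\emph{Step 3: $T$ attains its norm at $u_0$.} Take $y_1^*\in B_{L_1(\mu)^*}$ with $y_1^*(Tw)=1$. Since $\|w\pm z\|\le1$, Lemma~\ref{lem:flat} gives $y_1^*(Tz)=0$. Hence $y_1^*(Tu_0)=1$ and $\|Tu_0\|=1$.
\end{proof}

\subsection{The classification}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $L$ is finite, it is discrete and $C_0(L)=\ell_\infty^n$ with $n=|L|$; apply Proposition~\ref{prop:domain}. If $\dim L_1(\mu)<\infty$, apply Lemma~\ref{lem:atoms} and Proposition~\ref{prop:range}. Now let $L$ be infinite and $\dim L_1(\mu)=\infty$, and let $0<\eta<\varepsilon<1$. Take $m,N$ from Proposition~\ref{prop:key}. Distinct points $p_0,\dots,p_m\in L$ have pairwise disjoint open neighborhoods $W_i$, Urysohn's lemma gives the functions $\varphi_i$, and Lemma~\ref{lem:atoms} gives the sets $A_b$. Let $S$ be the operator of Proposition~\ref{prop:transfer} and $x_0=\varphi_0\in S_{C_0(L)}$. If $\|T\|=\|Tu_0\|=1$, $\|u_0\|=1$ and $\|u_0-x_0\|<\varepsilon<1$, then $\|T-S\|>\varepsilon$. So $\eta$ is not admissible for $\varepsilon$.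
\end{proof}

\begin{remark}
Proposition~\ref{prop:transfer} needs only $m+1$ points of $L$ and $2^N$ disjoint sets. Hence, given $0<\eta<\varepsilon<1$, the number $\eta$ is not admissible for $\varepsilon$ for the pairs $(\ell_\infty^n,\ell_1)$ with $n\ge m+1$ and $(c_0,\ell_1^n)$ with $n\ge2^N$. For each fixed $\varepsilon$, the supremum of the admissible $\eta$ for these pairs therefore tends to $0$ as $n\to\infty$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AAGM}
Acosta, Aron, Garc\'ia and Maestre, \emph{The Bishop--Phelps--Bollob\'as theorem for operators}, J. Funct. Anal. 254 (2008).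

\bibitem{AD}
Acosta and D\'avila, J. Funct. Anal. 279 (2020).

\bibitem{AS}
M.D. Acosta and M. Soleimani-Mourchehkhorti, \emph{Bishop-Phelps-Bollob\'as property for positive operators when the domain is $L_\infty$}, arXiv:1907.08620 (2019).

\bibitem{H}
Hoffman, J. Res. Nat. Bur. Standards 49 (1952).

\end{thebibliography}
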